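# Distinct eigenvalues of a graph and of its complement: $q(G)+q(G^c)\le |G|+2$

## 1. Matrices with a prescribed graph, and the strong multiplicity property

A graph $G$ is finite, undirected and simple, with vertex set $V(G)$ and edge set $E(G)$; $|G|=n$ is the number of vertices and $G^c$ is the complement. We write $ij$ for the pair $\{i,j\}$, $N(v)$ for the set of neighbors of $v$, $N[v]=N(v)\cup\{v\}$, $\deg(v)=|N(v)|$, and $\delta(G)$ for the minimum degree. A *spanning subgraph* $H$ of $G$ has $V(H)=V(G)$ and $E(H)\subseteq E(G)$; we also write $G\supseteq H$. For a symmetric matrix $M$ and a pair $f=ij$, $M_f$ is the entry $M_{ij}$.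

**Definition ($S(G)$ and $S^{cl}(G)$).** $S(G)$ is the set of real symmetric $n\times n$ matrices $A=(a_{ij})$ such that, for $i\ne j$, $a_{ij}\neq0$ if and only if $ij\in E(G)$. The diagonal is unrestricted. $S^{cl}(G)$ is the larger set of real symmetric matrices whose off-diagonal entries vanish at all non-edges of $G$; entries at edges may vanish too.

*Example.* For the path $1-2-3$, the set $S(P_3)$ consists of the matrices
$$\begin{pmatrix}a&x&0\\x&b&y\\0&y&c\end{pmatrix},\qquad x\ne0,\ y\neq0 .$$
Allowing $x$ or $y$ to be $0$ gives $S^{cl}(P_3)$.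

**Definition ($q$).** For a square matrix $A$, $q(A)$ is the number of distinct eigenvalues, and $q(G)=\min\{q(A):A\in S(G)\}$.

*Examples.* If $q(A)=1$ and $A$ is symmetric, then $A=\lambda I$; so $q(G)=1$ exactly when $G$ has no edges. For $n\ge2$ the all-ones matrix has eigenvalues $n$ and $0$, so $q(K_n)=2$. At the other extreme, $q(P_n)=n$. Indeed, let $A\in S(P_n)$ with the vertices numbered along the path. For any $\lambda$, deleting the first column and the last row of $A-\lambda I$ leaves a triangular matrix whose diagonal entries are the nonzero numbers $a_{i,i+1}$. So $A-\lambda I$ has rank at least $n-1$, every eigenvalue is simple, and there are $n$ of them. For symmetric $A$, $q(A)$ is also the degree of the minimal polynomial.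

**Definition (SMP and SSP).** A matrix $A\in S(G)$ has the *strong multiplicity property* (SMP) if $X=0$ is the only real symmetric matrix $X$ with
$$AX=XA,\qquad \operatorname{tr}(XA^k)=0\ (k\ge0),\qquad X_{ii}=0\ \text{for all } i,\qquad X_{ij}=0\ \text{for all } ij\in E(G).\tag{1}$$
It has the *SSP* if $X=0$ is the only such matrix even when the trace conditions are dropped. So the SSP implies the SMP.

The last two conditions say that $X$ lives on the non-edges of $G$.

*Example: edgeless graphs.* Let $A=\operatorname{diag}(a_1,\dots,a_n)\in S(nK_1)$. If $a_i=a_j$ with $i\neq j$, let $X$ have entries $1$ at $(i,j)$ and $(j,i)$ and $0$ elsewhere. It commutes with $A$, has zero diagonal, and $\operatorname{tr}(XA^k)=0$ because $A^k$ is diagonal. So the SMP fails. If the $a_i$ are distinct, a matrix commuting with $A$ is diagonal, so $X=0$ and $A$ has the SMP, even the SSP.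

**Definition ($q_M$, $d$, $Q$).** Put
$$q_M(G)=\min\{q(A):A\in S(G)\text{ has the SMP}\},\qquad d(G)=|G|-q_M(G),\qquad Q(G)=q_M(G)+q_M(G^c).$$
Clearly $q_M(G)\ge q(G)$. That $S(G)$ contains a matrix with the SMP is shown in Section 4; until then we allow the value $\infty$.

*Examples.* By the previous example $q_M(nK_1)=n$, so $d(nK_1)=0$, although $q(nK_1)=1$. For $K_n$ there are no non-edges, so every matrix in $S(K_n)$ has the SMP; for $n\ge2$, $q_M(K_n)=2$ and $d(K_n)=n-2$. Hence $Q(K_n)=n+2$ for $n\ge 2$.

**Definition ($e_G(v)$).** For $v\in V(G)$ let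
$$e_G(v)=\{w\in N_G(v):N_G(w)\cap N_G(v)=\emptyset\}.$$
These are the neighbors $w$ of $v$ for which the edge $vw$ lies in no triangle.

*Example.* Let $G$ be a triangle $vab$ with a pendant vertex $p$ attached to $v$. Then $e_G(v)=\{p\}$, $e_G(a)=\emptyset$ and $e_G(p)=\{v\}$.

**Definition (blocks).** A *block* of $G$ is a maximal connected subgraph that has no cut vertex of its own. It is an isolated vertex, a $K_2$, or a 2-connected graph on at least 3 vertices. Two blocks share at most one vertex, and a shared vertex is a cut vertex of $G$. All edges at a vertex that is not a cut vertex lie in one block. An *end block* contains exactly one cut vertex of $G$; a connected graph with a cut vertex has at least two end blocks.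

*Example.* The *bull* is a triangle $abc$ with pendant vertices $a'$ at $a$ and $b'$ at $b$. Its cut vertices are $a,b$; its blocks are the triangle and the edges $aa'$, $bb'$; the end blocks are the two edges.

## 2. The inequality, and what it says on the smallest graphs

How large can the minimum number of distinct eigenvalues be for a graph and its complement together? A path has $q(P_n)=n$, the largest conceivable value. The conjecture says that the complement must then compensate almost completely. It comes from Rupert H. Levene, Polona Oblak and Helena Šmigoc, "A Nordhaus-Gaddum conjecture for the minimum number of distinct eigenvalues of a graph", arXiv:1807.06436 (2018). Among the graphs on at most 5 vertices, the inequality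
$$q(G)+q(G^c)\le|G|+2\tag{2}$$
fails for exactly four: $P_4$, $P_5$, $P_5^c$ and the bull. The conjecture asks whether (2) holds for every other graph. The answer is yes.

**Main theorem.** For every graph $G$ other than $P_4$, $P_5$, $P_5^c$ and the bull, $q(G)+q(G^c)\le|G|+2$.

For at most 5 vertices we take the list above as given. Everything else follows from a stronger statement about $q_M$.

**Theorem A.** If $|G|=n\ge6$, then $q_M(G)+q_M(G^c)\le n+2$. Hence $q(G)+q(G^c)\le n+2$.

**Theorem B.** Let $n\ge6$.

1. If $G_1,G_2$ are graphs on the same $n$ vertices and every pair of vertices is an edge of at least one of them, then $q(G_1)+q(G_2)\le n+2$.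
2. The set of values of $q(G)+q(G^c)$ over graphs on $n$ vertices is exactly $\{3,4,\dots,n+2\}$. The value $n+2$ is attained by $P_n$. The value $3$ is attained only by the complete and the empty graph.

Let us see by hand why (2) fails for the four exceptions.

*$P_4$.* The complement of $1-2-3-4$ is the path $3-1-4-2$. So $q(P_4)+q(P_4^c)=4+4=8>6$.

*$P_5$ and $P_5^c$.* The edges of $P_5^c$ are $13,14,15,24,25,35$. Suppose $A\in S(P_5^c)$ has $q(A)\le2$, so $A^2=\alpha A+\beta I$ for some $\alpha,\beta$. Vertices $2$ and $3$ are not adjacent in $P_5^c$, so the right side has entry $0$ at $(2,3)$. On the left, vertex $2$ has neighbors $4,5$ and vertex $3$ has neighbors $1,5$, so $(A^2)_{23}=a_{25}a_{53}\ne0$. This is a contradiction, so $q(P_5^c)\ge3$ and $q(P_5)+q(P_5^c)\ge 8>7$.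

*The bull.* Its complement has edges $ab',ba',ca',cb',a'b'$: a triangle $ca'b'$ with pendant vertices $b$ at $a'$ and $a$ at $b'$, again a bull. For $A$ in $S(\text{bull})$ look at the entry $(a',b')$ of powers of $A$. The vertices $a',b'$ are at distance $3$, joined by the single path $a'abb'$ of length $3$. So the entry is $0$ in $I,A,A^2$ and equals $a_{a'a}a_{ab}a_{bb'}\neq0$ in $A^3$. The minimal polynomial of $A$ therefore has degree at least $4$, so $q(\text{bull})\ge4$ and the sum is at least $8>7$.

For $P_n$ with $n\ge6$ the inequality demands $q(P_n^c)\le2$. That is a real construction problem, solved in Section 6.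

## 3. What deleting a vertex costs

The obvious plan is induction on $n$ by deleting a vertex $v$, using $(G-v)^c=G^c-v$. One would want $q(G)\le q(G-v)+1$. This is false. Deleting the middle vertex of $P_5$ leaves $2K_2$. Two all-ones $2\times2$ blocks show $q(2K_2)=2$, yet $q(P_5)=5$. In the same way $q$ can grow when edges are added: $q(4K_1)=1$ and $q(P_4)=4$. The coincidences of eigenvalues that make $q(2K_2)$ small do not survive a change of the graph.

The first repair is to keep only matrices whose eigenvalue coincidences are robust, namely those with the SMP. In Section 4 we shall prove that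
$$q_M(G)\le q_M(H)\ \text{ if }H\text{ is a spanning subgraph of }G,\qquad q_M(G)\le q_M(G-v)+1\ \text{ for every } v .$$
(So $q_M(2K_2)\ge q_M(P_5)-1\ge4$: the cheap matrix for $2K_2$ is no longer admitted.) Applied to $G$ and $G^c$, the second rule gives
$$Q(G)\le Q(G-v)+2 .\tag{3}$$
Here the plan stops again. If $Q(G-v)\le (n-1)+2$, then (3) gives only $Q(G)\le n+3$: a deletion costs $2$, while the target grows by $1$. Also, the induction cannot start before $n=6$, since $Q(P_5)\ge8>7$.

But the failure tells us something. In a counterexample with $n\ge7$ vertices, *every* vertex must cost a full unit in $G$ *and* in $G^c$. Section 7 shows that a vertex $v$ that costs a full unit has a degree bounded in terms of $d(G)$ and $|e_G(v)|$. Used in $G$ and in $G^c$, this forces all degrees of $G$ to be at least $d(G)+1$. Large minimum degree gives long cycles, and long cycles make $d(G)$ large (Section 5). That is the contradiction.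

## 4. Turning on missing edges without splitting eigenvalues

The lemma below takes a matrix in $S^{cl}(G)$ with zeros at some edges $f$ of $G$, and makes all those entries nonzero while keeping $q$ and gaining the SMP. The price is a slightly stronger form of the SMP, in which $X$ may be nonzero at one missing edge.

**Lemma 1.** Let $A\in S^{cl}(G)$ and $F=\{f\in E(G):a_f=0\}$. Suppose that for every $f\in F$ the only symmetric $X$ with
$$AX=XA,\quad \operatorname{tr}(XA^k)=0\ (k\ge0),\quad X_{ii}=0\ \text{for all } i,\quad X_g=0\ \text{for all } g\in E(G)\setminus\{f\}\tag{4}$$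
is $X=0$. (If $F=\emptyset$, suppose this with $E(G)$ in place of $E(G)\setminus\{f\}$.) Then there is $B\in S(G)$ with the SMP and $q(B)=q(A)$.

*Proof.* **Step 1: parametrize matrices near $A$ with the same $q$.** Let $A=\sum_{i=1}^q\lambda_iP_i$ be the spectral decomposition, with distinct $\lambda_i$ and orthogonal projections $P_i$. For a skew-symmetric $K$ the matrix $e^K$ is orthogonal, so for $s\in\mathbb R^q$ the matrix $e^K\sum_i(\lambda_i+s_i)P_i\,e^{-K}$ is symmetric, and for small $s$ it has exactly $q$ distinct eigenvalues. Let $\pi$ be the projection of symmetric matrices onto their entries at the non-edges of $G$. Put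
$$\Phi(K,s)=\pi\Big(e^K\sum_i(\lambda_i+s_i)P_i\,e^{-K}\Big),\qquad L(K,s)=[K,A]+\sum_is_iP_i .$$
Then $\Phi(0)=\pi(A)=0$, and differentiating at $0$ gives $D\Phi(0)=\pi L$.

**Step 2: describe what annihilates the image of $L$.** For symmetric $X$, the cyclic property of the trace gives
$$\operatorname{tr}\big(XL(K,s)\big)=\operatorname{tr}\big(K[A,X]\big)+\sum_is_i\operatorname{tr}(XP_i).\tag{5}$$
The commutator $[A,X]$ of symmetric matrices is skew. So the first term vanishes for all skew $K$ iff $[A,X]=0$ (take $K=[A,X]$, for which $\operatorname{tr}(K^2)=-\operatorname{tr}(K^TK)$). The second term vanishes for all $s$ iff all $\operatorname{tr}(XP_i)=0$. Since the $P_i$ are polynomials in $A$ and $A^k=\sum\lambda_i^kP_i$, this means $\operatorname{tr}(XA^k)=0$ for all $k\ge0$. So $X$ annihilates the image of $L$ iff $AX=XA$ and $\operatorname{tr}(XA^k)=0$ for all $k$.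

**Step 3: $\pi L$ is surjective.** If not, some nonzero linear functional on the entries at non-edges vanishes on the image of $\pi L$. It has the form $M\mapsto\operatorname{tr}(XM)$ with $X\neq0$ symmetric and supported on non-edges. By Step 2, $X$ satisfies (4) for any $f\in F$ (or with $E(G)$ if $F=\emptyset$). This contradicts the hypothesis.

**Step 4: find one direction that turns on all missing edges.** Let $f\in F$ and let $L_f$ be the entry of $L$ at $f$. We claim that $L_f$ is not identically $0$ on $\ker\pi L$. Otherwise $L_f$ is a linear combination of the components of $\pi L$, say $L_f=\sum_gc_gL_g$ over non-edges $g$. Let $X$ be the symmetric matrix with $X_f=1$, $X_g=-c_g$ at non-edges, and all other entries $0$. Then $\operatorname{tr}(XL)=0$ identically, so by Step 2 the nonzero matrix $X$ satisfies (4), a contradiction. Hence for each $f\in F$ the set $\{L_f=0\}$ is a proper subspace of $\ker\pi L$. Finitely many proper subspaces do not cover a real vector space, so there is $(K_0,s_0)\in\ker\pi L$ with $L(K_0,s_0)_f\ne0$ for all $f\in F$.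

**Step 5: follow that direction inside $S^{cl}(G)$.** Let $U'$ be a complement of $\ker\pi L$; by Step 3, $\pi L$ maps $U'$ isomorphically onto the target of $\Phi$. By the implicit function theorem there is, for small $\tau$, a $C^1$ function $g(\tau)\in U'$ with $g(0)=0$ and $\Phi(\tau(K_0,s_0)+g(\tau))=0$. Differentiating at $0$ gives $\pi L(g'(0))=0$, so $g'(0)=0$. Write $(K(\tau),s(\tau))=\tau(K_0,s_0)+g(\tau)$ and
$$B(\tau)=e^{K(\tau)}\sum_i(\lambda_i+s_i(\tau))P_i\,e^{-K(\tau)}\in S^{cl}(G).$$
Then $B(0)=A$ and $B'(0)=L(K_0,s_0)$. For $f\in F$ we get $B(\tau)_f=\tau L(K_0,s_0)_f+o(\tau)$, which is nonzero for small $\tau\neq0$; at the other edges $B(\tau)_f$ is nonzero by continuity. So $B(\tau)\in S(G)$ and $q(B(\tau))=q$ for small $\tau\ne0$.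

**Step 6: $B(\tau)$ has the SMP.** The spectral projections of $B(\tau)$ are $P_i(\tau)=e^{K(\tau)}P_ie^{-K(\tau)}$. By the computation of Step 2 with $B(\tau)$ in place of $A$, a matrix $X$ supported on non-edges annihilates the image of the linear map
$$(K,s)\mapsto\pi\Big([K,B(\tau)]+\sum_is_iP_i(\tau)\Big)$$
iff $X$ commutes with $B(\tau)$ and $\operatorname{tr}(XB(\tau)^k)=0$ for all $k$. So for $B(\tau)\in S(G)$, the SMP is equivalent to surjectivity of this map. The map depends continuously on $\tau$, surjectivity is an open condition, and it holds at $\tau=0$ by Step 3. So $B=B(\tau)$ with small $\tau\ne0$ is as required. $\square$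

Three consequences are used all the time.

**(a) More edges never hurt.** *If $H$ is a spanning subgraph of $G$, then*
$$q_M(G)\le q_M(H).\tag{6}$$
Let $A\in S(H)$ have the SMP. Then $A\in S^{cl}(G)$ with $F=E(G)\setminus E(H)$. For $f\in F$ we have $E(G)\setminus\{f\}\supseteq E(H)$, so an $X$ as in (4) satisfies (1) for $H$ and vanishes. If $F=\emptyset$ there is nothing to do. Lemma 1 gives $B\in S(G)$ with the SMP and $q(B)=q(A)$.

**(b) Splitting the vertex set.** *If $V(G)=V_1\sqcup V_2$ with both parts nonempty, then*
$$q_M(G)\le q_M(G[V_1])+q_M(G[V_2]).\tag{7}$$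
Take optimal $A_1,A_2$ with the SMP. Adding a multiple of $I$ to $A_2$ changes neither $q(A_2)$ nor the SMP, so we may assume that the spectra are disjoint. We show that $A_1\oplus A_2$ has the SMP for the disjoint union of $G[V_1]$ and $G[V_2]$. Let $X=\begin{pmatrix}X_1&Y\\Y^T&X_2\end{pmatrix}$ satisfy (1). Commutation gives $A_iX_i=X_iA_i$ and $A_1Y=YA_2$. If $p$ is the characteristic polynomial of $A_1$, then $0=p(A_1)Y=Yp(A_2)$, and $p(A_2)$ is invertible; so $Y=0$. The trace conditions say $\operatorname{tr}(p(A_1)X_1)+\operatorname{tr}(p(A_2)X_2)=0$ for all polynomials $p$. Choosing $p$ equal to $\lambda^k$ on the spectrum of $A_1$ and to $0$ on that of $A_2$ gives $\operatorname{tr}(A_1^kX_1)=0$ for every $k$, so $X_1=0$ by the SMP of $A_1$. Likewise $X_2=0$. The matrix has $q(A_1)+q(A_2)$ distinct eigenvalues, and (6) passes from the disjoint union to $G$.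

As $q_M(K_1)=1$ (a $1\times1$ matrix $X$ with zero diagonal is $0$), induction shows that $q_M(G)\le n$; in particular $q_M$ is finite, and $d(G)\ge0$. Moreover
$$q_M(G)\le q_M(G-v)+1\quad\text{for every vertex }v.\tag{8}$$

**(c) Superadditivity of $d$.** *If $G$ contains vertex-disjoint subgraphs $H_1,\dots,H_k$, not necessarily induced, then*
$$d(G)\ge\sum_id(H_i).\tag{9}$$
By (7) and (6), $q_M(G)\le\sum_iq_M(H_i)+\big(n-\sum_i|H_i|\big)$, each remaining vertex costing $1$. Subtract from $n$.

## 5. Cycles and the claw

By (9), every subgraph with positive $d$ pushes $q_M(G)$ below $n$. Here are the two subgraphs that we use.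

**Lemma 2.** $d(C_\ell)\ge\lfloor\ell/2\rfloor$ for $\ell\ge3$, and $d(K_{1,3})\ge1$.

The adjacency matrix of $C_4$ has eigenvalues $2,0,0,-2$: three, one too many. For even $\ell$ we therefore put a sign on one edge of the cycle.

*Proof.* **Step 1: the matrix.** Let $\varepsilon=(-1)^{\ell+1}$, let $e_1,\dots,e_\ell$ be the standard basis, and extend it to all indices by $e_{i+\ell}=\varepsilon e_i$, $i\in\mathbb Z$. Let $Ce_i=e_{i+1}$. This is a consistent definition of an orthogonal matrix with $C^\ell=\varepsilon I$. The vectors $e_1,Ce_1,\dots,C^{\ell-1}e_1$ are a basis, so the minimal polynomial of $C$ is $x^\ell-\varepsilon$, and the eigenvalues of $C$ are the $\ell$ distinct numbers $\zeta$ with $\zeta^\ell=\varepsilon$. Put $A=C+C^T=C+C^{-1}$. Since $Ae_i=e_{i+1}+e_{i-1}$, we have $A\in S(C_\ell)$.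

**Step 2: count eigenvalues.** The eigenvalues of $A$ are the numbers $\zeta+\zeta^{-1}=2\operatorname{Re}\zeta$, and $\zeta,\zeta'$ give the same value iff $\zeta'\in\{\zeta,\bar\zeta\}$. For $\ell$ odd, $\varepsilon=1$ and the only real $\zeta$ is $1$. For $\ell$ even, $\varepsilon=-1$ and no real $\zeta$ exists. So $q(A)=\lceil\ell/2\rceil$, and $d(C_\ell)\ge\ell-\lceil\ell/2\rceil=\lfloor\ell/2\rfloor$ once we know that $A$ has the SMP.

**Step 3: a matrix $X$ as in (1) commutes with $C$.** Put $X_{ij}=e_i^TXe_j$ for all $i,j\in\mathbb Z$ and $f_k(i)=X_{i,i+k}$. The zero diagonal gives $f_0=0$, and vanishing on edges gives $f_1=0$. Evaluating $AX=XA$ between $e_i$ and $e_j$ gives $X_{i-1,j}+X_{i+1,j}=X_{i,j-1}+X_{i,j+1}$. With $j=i+k$ this reads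
$$f_{k+1}(i)-f_{k+1}(i-1)=f_{k-1}(i+1)-f_{k-1}(i).\tag{10}$$
So if $f_{k-1}$ is constant on $\mathbb Z$, so is $f_{k+1}$. By induction all $f_k$ with $k\ge0$ are constant, that is, $X_{i+1,j+1}=X_{ij}$ whenever $j\ge i$. Because $\varepsilon^2=1$ we have $X_{i,j+2\ell}=X_{ij}$, so we may raise $j$ by a multiple of $2\ell$, and the equality holds for all $i,j$. It says $C^TXC=X$, i.e. $XC=CX$.

**Step 4: $X$ is a polynomial in $A$, hence $0$.** Write $Xe_1=g(C)e_1$ with a real polynomial $g$. As $X$ commutes with $C$, $XC^ke_1=C^kXe_1=g(C)C^ke_1$ for all $k$, so $X=g(C)$. Since $X=X^T=g(C^{-1})$, we get $X=\frac12(g(C)+g(C^{-1}))$, a combination of matrices $C^k+C^{-k}$. Each of these is a polynomial in $A=C+C^{-1}$, by the recursion $C^{k+1}+C^{-k-1}=A(C^k+C^{-k})-(C^{k-1}+C^{-k+1})$. So $X=h(A)$, and the trace conditions give $\operatorname{tr}(X^2)=\operatorname{tr}(Xh(A))=0$. As $X$ is symmetric, $X=0$.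

**Step 5: the claw.** The adjacency matrix of $K_{1,3}$ has eigenvalues $\pm\sqrt3,0,0$, so three distinct ones. Let $X$ be supported on the pairs of leaves $1,2,3$ and commute with it. The row of the center in $AX=XA$ gives, at the three leaves, $x_{12}+x_{13}=x_{12}+x_{23}=x_{13}+x_{23}=0$. So $X=0$, and $d(K_{1,3})\ge4-3=1$. $\square$

*Remark.* For $\ell=5$ the matrix $A$ has the SMP but not the SSP. The nonzero matrix $X=C^2+C^{-2}$ commutes with $A$ and vanishes on the diagonal and on the edges; but $A^2=X+2I$, so $\operatorname{tr}(XA^2)=\operatorname{tr}(X^2)=10\ne0$. The trace conditions are really used in Step 4.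

By (9) and Lemma 2, disjoint cycles of lengths $\ell_1,\ell_2,\dots$ in $G$ give
$$d(G)\ge\sum_i\lfloor\ell_i/2\rfloor .\tag{11}$$

## 6. Two eigenvalues on the complement of a bipartite graph

If $G$ is close to a path, then $G^c$ must carry a matrix with two eigenvalues and the SMP. In the complement of a bipartite graph both color classes are cliques. So we look for $A$ with $A^2=I$ in block form, with full diagonal blocks and a sparse off-diagonal block.

**Lemma 3.** Let $G$ be bipartite with nonempty parts $I,J$ such that every vertex of $I$ has a non-neighbor in $J$ and every vertex of $J$ has a non-neighbor in $I$. Then $q_M(G^c)\le2$.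

*Proof.* **Step 1: choose where the off-diagonal block lives.** Let $D$ be the bipartite graph of non-adjacent pairs between $I$ and $J$. It has no isolated vertex, so it has an edge cover; take a minimal one. An edge of it with both ends of degree at least $2$ in the cover could be dropped, so every edge has an end of degree $1$. Hence the components of the cover are stars $\Sigma_1,\dots,\Sigma_m$, each with at least one edge, and together they contain all vertices. Put $S_k=\Sigma_k\cap I$ and $T_k=\Sigma_k\cap J$ (vertex sets). Both are nonempty and one of them is a singleton, so the edges of $\Sigma_k$ are all pairs of $S_k\times T_k$. The $S_k$ partition $I$ and the $T_k$ partition $J$.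

**Step 2: the matrix.** Let $w_k\in\mathbb R^I$ and $v_k\in\mathbb R^J$ be unit vectors with supports exactly $S_k$ and $T_k$. Put $W=[w_1\dots w_m]$ and $V=[v_1\dots v_m]$; then $W^TW=V^TV=I_m$ (identity matrix), as supports are disjoint. Let $u\in\mathbb R^m$ be a unit vector without zero entries and $R=\frac1{\sqrt2}(I-2uu^T)$, so $R=R^T$ and $R^2=\frac12I$. Put
$$A=\begin{pmatrix}P&B\\B^T&N\end{pmatrix},\quad B=\tfrac1{\sqrt2}WV^T,\quad P=-WRW^T+(I-WW^T),\quad N=VRV^T-(I-VV^T).\tag{12}$$

**Step 3: $A^2=I$.** Since $W^TW=I$, the two summands of $P$ multiply to $0$, so $P^2=\frac12WW^T+I-WW^T=I-\frac12WW^T$, while $BB^T=\frac12WW^T$. So $P^2+BB^T=I$, and in the same way $N^2+B^TB=I$. Further $PB=-\frac1{\sqrt2}WRV^T$ and $BN=\frac1{\sqrt2}WRV^T$, so $PB+BN=0$. These are the blocks of $A^2=I$. Hence $q(A)\le2$.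

*Examples.* For $|I|=|J|=1$ and $G=2K_1$ (take $u=1$ and $w_1=v_1=1$) we get $A=\frac1{\sqrt2}\begin{pmatrix}1&1\\1&-1\end{pmatrix}$. For $I=\{1,2\}$, $J=\{3,4\}$ and $G$ with edges $14,23$, the stars are the edges $13$ and $24$; with $u=\frac1{\sqrt2}(1,1)^T$ and $w_k,v_k$ standard basis vectors,
$$A=\frac1{\sqrt2}\begin{pmatrix}0&1&1&0\\1&0&0&1\\1&0&0&-1\\0&1&-1&0\end{pmatrix},$$
a signed 4-cycle on $G^c=C_4$; its rows are orthonormal.

**Step 4: the graph of $A$.** We have $R_{kl}=-\sqrt2u_ku_l\ne0$ for $k\neq l$ and $R_{kk}=\frac1{\sqrt2}(1-2u_k^2)$, so $|R_{kk}|<1$. For $x\in S_k$, $x'\in S_l$ with $k\ne l$ the entry of $P$ is $-R_{kl}w_k(x)w_l(x')\ne0$. For $x\ne x'$ in the same $S_k$ it is $-(R_{kk}+1)w_k(x)w_k(x')\neq0$. For $N$ the corresponding entries are $R_{kl}v_k(y)v_l(y')$ and $(R_{kk}+1)v_k(y)v_k(y')$, also nonzero. The support of $B$ is $\bigcup_kS_k\times T_k$. So $A\in S(H)$, where $H$ consists of the cliques on $I$ and on $J$ and the edges of all $\Sigma_k$. All of these are edges of $G^c$, so $H$ is a spanning subgraph of $G^c$. By (6) it suffices to show that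 $A$ has the SSP as a matrix in $S(H)$.

**Step 5: reduce a commuting $X$ to a small symmetric matrix $Z$.** Let $X$ be symmetric with zero diagonal, zero on $E(H)$, and $AX=XA$. Then $X=\begin{pmatrix}0&Y\\Y^T&0\end{pmatrix}$ with $Y=0$ on all $S_k\times T_k$. Comparing blocks of $AX$ and $XA$,
$$BY^T=YB^T,\qquad B^TY=Y^TB,\qquad PY=YN.\tag{13}$$
The first equation is $W(YV)^T=(YV)W^T$. Multiply on the right by $W$: $YV=WZ$ with $Z=(YV)^TW$. Substituting back gives $WZ^TW^T=WZW^T$, so $Z=Z^T$; also $W^TYV=Z$. The second equation is $VW^TY=Y^TWV^T$. Multiply on the right by $V$: $Y^TW=V(W^TYV)=VZ$, i.e. $W^TY=ZV^T$. Therefore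
$$Y=WW^TY+(I-WW^T)Y=WZV^T+(I-WW^T)Y ,$$
and in the last term the part $(I-WW^T)YVV^T=(I-WW^T)WZV^T$ is $0$. So
$$Y=WZV^T+Y_0,\qquad Y_0=(I-WW^T)Y(I-VV^T).\tag{14}$$

**Step 6: use $PY=YN$.** As $W^TY_0=0$ and $Y_0V=0$,
$$PY=-WRZV^T+Y_0,\qquad YN=WZRV^T-Y_0 .$$
So $2Y_0=W(RZ+ZR)V^T$. Multiplying by $W^T$ on the left and $V$ on the right gives $RZ+ZR=0$, and then $Y_0=0$. Inserting $R$, we get $2Z=2uu^TZ+2Zuu^T$, that is,
$$Z=uz^T+zu^T,\qquad z=Zu .$$

**Step 7: use the zeros of $Y$.** At $(x,y)\in S_k\times T_k$ the entry of $Y=WZV^T$ is $w_k(x)Z_{kk}v_k(y)$, which must vanish. So $Z_{kk}=2u_kz_k=0$ for all $k$. As $u$ has no zero entries, $z=0$; hence $Z=0$, $Y=0$ and $X=0$. $\square$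

A *linear forest* is a graph whose components are paths (single vertices allowed).

**Corollary 4.** (i) If $d(G)=0$ and $n\ge6$, then $q_M(G^c)\le2$. (ii) If $G$ is a linear forest on 5 vertices with all components of order at most $3$, then $q_M(G^c)\le2$.

*Proof.* (i) By (9) and Lemma 2, $G$ contains no cycle and no $K_{1,3}$ as a subgraph. So it is a forest with all degrees at most $2$, i.e. a linear forest. The rest holds for *every* linear forest on $n\ge6$ vertices: it is a spanning subgraph of $P_n$. The color classes of $P_n$ have at least $3$ vertices and every degree is at most $2$, so every vertex has a non-neighbor in the other class. Lemma 3 gives $q_M(P_n^c)\le2$, and $G^c\supseteq P_n^c$ gives $q_M(G^c)\le2$ by (6).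

(ii) The component orders are $3+2$, $3+1+1$, $2+2+1$, $2+1+1+1$ or $1+1+1+1+1$. In each case $G$ is a spanning subgraph of $P_3\cup K_2$, with path $abc$ and edge $ef$. Apply Lemma 3 to $P_3\cup K_2$ with $I=\{a,c,e\}$ and $J=\{b,f\}$: both sets are independent, $a$ and $c$ are non-adjacent to $f$, and $e$ is non-adjacent to $b$. Then use (6) as before. $\square$

## 7. Absorbing a vertex, and the degree bound when it cannot be absorbed

We look for a condition under which $v$ can be added to $G-v$ without a new eigenvalue. The natural attempt is to give $v$ an eigenvalue $\lambda$ that is already present, and to use Lemma 1 to turn on the edges at $v$.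

**Lemma 5.** Let $H=G-v$, let $A\in S(H)$ have the SMP, and let $\lambda$ be an eigenvalue of $A$ such that every nonzero $x\in\ker(A-\lambda I)$ has at least two nonzero coordinates in $N(v)$. Then $q_M(G)\le q(A)$.

*Proof.* Apply Lemma 1 to $A_0=A\oplus[\lambda]\in S^{cl}(G)$. Here $F=\{vw:w\in N(v)\}$, which is nonempty by the hypothesis. Fix $f=vw$ and let $X=\begin{pmatrix}X_1&x\\x^T&0\end{pmatrix}$ satisfy (4) for $A_0$. Then $X_1$ commutes with $A$ and vanishes on the diagonal and on $E(H)$, and $\operatorname{tr}(X_1A^k)=\operatorname{tr}(XA_0^k)=0$. So $X_1=0$ by the SMP of $A$. The off-diagonal block of $A_0X=XA_0$ says $Ax=\lambda x$. As $X$ vanishes on $E(G)\setminus\{vw\}$, $x$ vanishes on $N(v)\setminus\{w\}$; so $x$ has at most one nonzero coordinate in $N(v)$, and $x=0$ by hypothesis. Lemma 1 gives a matrix in $S(G)$ with the SMP and $q(A_0)=q(A)$ distinct eigenvalues. $\square$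

If absorption fails for *every* eigenvalue, we get one special eigenvector for each eigenvalue. Counting them bounds the degree of $v$.

**Lemma 6.** If $q_M(G)>q_M(G-v)$, then
$$q_M(G-v)\le n-1-\deg_G(v)+|e_G(v)|.\tag{15}$$

*Proof.* **Step 1: special eigenvectors.** Let $A\in S(G-v)$ have the SMP with $q=q_M(G-v)$ distinct eigenvalues $\lambda_1,\dots,\lambda_q$. As $q_M(G)>q(A)$, Lemma 5 applies to no $\lambda_i$. So each $\lambda_i$ has an eigenvector $x_i\ne0$ with at most one nonzero coordinate in $N(v)$. The $x_i$ are pairwise orthogonal, so their span has dimension $q$.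

**Step 2: sort them.** Let $T=V(G-v)\setminus N(v)$, so $|T|=n-1-\deg(v)$. For $w\in N(v)$ let $I_w=\{i:x_i(w)\ne0\}$, and let $I_0$ be the set of remaining indices. These sets are disjoint. Vectors $x_i$ with $i\in I_w$ are supported on $T\cup\{w\}$; those with $i\in I_0$ are supported on $T$.

**Step 3: restrict to $T$.** Let $\mathcal K$ be the kernel of the restriction map $\operatorname{span}\{x_i\}\to\mathbb R^T$, so that $q\le|T|+\dim\mathcal K$. Let $z=\sum c_ix_i\in\mathcal K$ and write
$$z_w=\sum_{i\in I_w}c_ix_i=\alpha_we_w+y_w,\qquad z_0=\sum_{i\in I_0}c_ix_i=y_0,\qquad y_w,y_0\in\mathbb R^T .$$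
The vectors $z_w$ ($w\in N(v)$) and $z_0$ are pairwise orthogonal, since they come from disjoint sets of orthogonal vectors. The parts $\alpha_we_w$ have disjoint supports outside $T$, so they contribute nothing to these inner products; hence the $y_w$ and $y_0$ are pairwise orthogonal too. Their sum is $z|_T=0$. Pairwise orthogonal vectors with sum $0$ are all $0$. So $z=\sum_w\alpha_we_w$, and if $\alpha_w\ne0$, then $e_w=\alpha_w^{-1}z_w\in\operatorname{span}\{x_i:i\in I_w\}$. Consequently $\dim\mathcal K\le|\mathcal R|$, where
$$\mathcal R=\{w\in N(v):e_w\in\operatorname{span}\{x_i:i\in I_w\}\}.$$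

**Step 4: $\mathcal R\subseteq e_G(v)$.** Let $w\in\mathcal R$. The space $\operatorname{span}\{x_i:i\in I_w\}$ is $A$-invariant and contained in $\mathbb R^{T\cup\{w\}}$. So $Ae_w\in\mathbb R^{T\cup\{w\}}$, which means that all neighbors of $w$ in $G-v$ lie in $T$. Thus $w$ has no neighbor in $N(v)$, i.e. $w\in e_G(v)$. Hence $q\le|T|+|e_G(v)|$. $\square$

## 8. Theorem A on six vertices

We show $Q(G)\le8$, that is, $d(G)+d(G^c)\ge4$, for $|G|=6$.

Suppose $Q(G)\ge9$. Then $d(G)+d(G^c)=12-Q(G)\le3$, and by symmetry $d(G)\le1$. If $d(G)=0$, Corollary 4(i) gives $d(G^c)\ge4$, a contradiction. So $d(G)=1$. It suffices to show $q_M(G^c)\le3$, since then $d(G)+d(G^c)\ge1+3=4$, a contradiction.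

By (11), $G$ has no cycle of length at least $4$ and no two disjoint triangles. Call $v$ *good* if $G-v$ is a linear forest with all components of order at most $3$. If a good vertex exists, then by (8) and Corollary 4(ii), $q_M(G^c)\le q_M((G-v)^c)+1\le3$. All cycles of $G$ are triangles, so there are three cases.

**Case 1: $G$ is a forest.** If $G$ is a linear forest, then $q_M(G^c)\le2$ by the proof of Corollary 4(i). Otherwise $G$ has a vertex $v$ of degree at least $3$. A forest on 6 vertices has at most 5 edges, so $G-v$ is a forest with at most 2 edges; its components are paths of order at most $3$. So $v$ is good.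

**Case 2: $G$ has at least two triangles.** Two triangles $abc$, $abd$ sharing an edge give the 4-cycle $acbda$. As two triangles are not disjoint, we have triangles $ca_1a_2$ and $cb_1b_2$ meeting only in $c$, and a sixth vertex $x$. An edge $a_ib_j$ would give the 4-cycle formed by $c$, the other $a$, $a_i$, $b_j$. If $x$ were adjacent to two of $a_1,a_2,b_1,b_2$, then $x$, those two and $c$ would form a 4-cycle. So $G-c$ consists of the edges $a_1a_2$, $b_1b_2$ and the vertex $x$ joined to at most one vertex. It is $2K_2\cup K_1$ or $P_3\cup K_2$, so $c$ is good.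

**Case 3: $G$ has exactly one cycle, a triangle $abc$.** Let $F_a,F_b,F_c$ be the vertex sets of the components of $a,b,c$ in the forest obtained by deleting the three edges of $abc$. They are distinct: a path in that forest from $a$ to $b$, say, together with $ab$ would be a second cycle. So $|F_a|+|F_b|+|F_c|\le6$.

Suppose one of $a,b,c$, say $c$, has degree $2$. Then $F_c=\{c\}$. Name the others so that $|F_a|\ge|F_b|$; since $|F_a|+|F_b|\le5$, we have $|F_b|\le2$. In $G-a$, the set $F_b\cup\{c\}$ induces a component, which is a path $cb$ or $cbb'$ with at most 3 vertices. There remain $4-|F_b|$ other vertices, that is, two or three. As $G-a$ has no cycle, they induce a forest on at most 3 vertices, so its components are paths of order at most $3$. So $a$ is good.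

Otherwise all three of $F_a,F_b,F_c$ have at least two vertices, hence exactly two. Then $G$ is the triangle $abc$ with pendant vertices $a',b',c'$ at $a,b,c$. Here $G^c$ contains the 6-cycle $a\,b'\,c\,a'\,b\,c'\,a$, since the consecutive pairs $ab',b'c,ca',a'b,bc',c'a$ are all non-edges of $G$. So $q_M(G^c)\le q_M(C_6)\le3$ by (6) and Lemma 2. This proves Theorem A for $n=6$. $\square$

## 9. Theorem A for $n\ge7$: degrees against cycles

Assume Theorem A for $n-1\ge6$, and suppose that $|G|=n$ and $Q(G)\ge n+3$.

**Step 1: every vertex costs a full unit, twice.** By (3), for every $v$ we have $n+3\le Q(G)\le Q(G-v)+2\le(n+1)+2$. So equality holds throughout: $Q(G)=n+3$ and, for every $v$,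
$$q_M(G)=q_M(G-v)+1,\qquad q_M(G^c)=q_M(G^c-v)+1.\tag{16}$$
Put $d=d(G)$ and $d'=d(G^c)$. Then $d+d'=2n-(n+3)=n-3$, and by symmetry we let $d\le d'$, so
$$n\ge2d+3,\qquad d'\ge(n-3)/2\ge2 .$$
From (16), $q_M(G-v)=n-1-d$ and $q_M(G^c-v)=n-1-d'=d+2$.

**Step 2: degree bounds from both sides.** Write $e(v)=e_G(v)$ and $e'(v)=e_{G^c}(v)$; $\deg$ and $N$ refer to $G$. By (16), Lemma 6 applies at every vertex of $G$ and of $G^c$. In $G$ it says $n-1-d\le n-1-\deg(v)+|e(v)|$. In $G^c$, where $n-1-\deg_{G^c}(v)=\deg(v)$, it says $d+2\le\deg(v)+|e'(v)|$. So for all $v$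
$$\deg(v)\le d+|e(v)|,\tag{17}$$
$$\deg(v)\ge d+2-|e'(v)|.\tag{18}$$
In terms of $G$, $w\in e'(v)$ means: $w\ne v$, $w\notin N(v)$, and $w$ is adjacent in $G$ to every vertex of $V\setminus(N[v]\cup\{w\})$.

If $d=0$, then Corollary 4(i) gives $Q(G)\le n+2$, a contradiction. So $d\ge1$.

**Step 3: $\delta(G)\ge d+1$.** This step removes the error term in (18). Suppose $\deg(v)\le d$. By (18), the set $W=e'(v)$ has $|W|\ge2$. Let $Z=V\setminus N[v]\supseteq W$. Then $|Z|=n-1-\deg(v)\ge n-1-d=d'+2\ge4$. Each element of $W$ is adjacent to all other elements of $Z$. Fix $w\in W$. As $w$ is not adjacent to $v$, $N(w)=(Z\setminus\{w\})\cup(N(w)\cap N(v))$.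

No $u\in Z\setminus\{w\}$ lies in $e(w)$, because $u$ and $w$ have a common neighbor. Indeed, if $u\notin W$, take any $w''\in W\setminus\{w\}$; it is adjacent to $u$ and to $w$. If $u\in W$, take any $z\in Z\setminus\{u,w\}$; it is adjacent to both. Hence $e(w)\subseteq N(w)\cap N(v)$, and (17) for $w$ gives
$$|Z|-1+|N(w)\cap N(v)|=\deg(w)\le d+|N(w)\cap N(v)| .$$
So $|Z|\le d+1$. But $|Z|\ge d'+2\ge d+2$, a contradiction.

**Step 4: long cycles.** We use Dirac's theorem (Proc. London Math. Soc. 1952): a 2-connected graph on $n$ vertices with minimum degree $\delta$ has a cycle of length at least $\min(n,2\delta)$. We also use the elementary remark that in a graph with minimum degree at least $k\ge2$, all neighbors of an end $u$ of a longest path lie on the path, so the edge from $u$ to the farthest of them closes a cycle of length at least $k+1$. In each case below we reach $d(G)\ge d+1$, which is absurd as $d(G)=d$, or we contradict (17).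

*Case $d=1$.* Now $\delta(G)\ge2$. Let $B$ be a block of $G$ containing at most one cut vertex of $G$: an end block, or a component that is a block. A vertex of $B$ that is not a cut vertex has all its at least two neighbors in $B$, so $B$ is 2-connected with at least 3 vertices, and its minimum degree is at least $2$. If $|B|\ge4$, Dirac's theorem gives a cycle of length at least $4$ in $B$, so $d(G)\ge2$ by (11). If $B$ is a triangle, it has a vertex $v$ that is not a cut vertex. Then $\deg(v)=2$ and both edges at $v$ lie in a triangle, so $e(v)=\emptyset$, and (17) reads $2\le1$, a contradiction.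

*Case $d\ge2$, $G$ 2-connected.* Dirac's theorem gives a cycle of length at least $\min(n,2(d+1))=2d+2$, since $n\ge2d+3$. So $d(G)\ge d+1$.

*Case $d\ge2$, $G$ disconnected.* Each of two components has minimum degree at least $d+1$, hence a cycle of length at least $d+2$. By (11), $d(G)\ge2\lfloor(d+2)/2\rfloor\ge d+1$.

*Case $d\ge2$, $G$ connected with a cut vertex.* Take two end blocks $B_1,B_2$ with cut vertices $c_1,c_2$. A longest path in $B_1$ among those starting at $c_1$ ends at some $u\ne c_1$. As $u$ is not a cut vertex, all its at least $d+1$ neighbors lie in $B_1$, and hence on the path, which could otherwise be extended. The farthest of them closes a cycle of length at least $d+2$ in $B_1$. In $B_2-c_2$ every vertex has lost at most the neighbor $c_2$, so the minimum degree is at least $d\ge2$, and there is a cycle of length at least $d+1$. Two blocks share at most one vertex, which is a cut vertex; the only one in $B_2$ is $c_2$, so $V(B_1)\cap V(B_2)\subseteq\{c_2\}$ and the two cycles are disjoint. By (11),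
$$d(G)\ge\Big\lfloor\frac{d+2}2\Big\rfloor+\Big\lfloor\frac{d+1}2\Big\rfloor=d+1 .$$

Every case is contradictory, which proves Theorem A for all $n\ge6$. Since $q\le q_M$, inequality (2) holds for all graphs with $n\ge6$; for $n\le5$ the given list says that exactly $P_4,P_5,P_5^c$ and the bull fail. This proves the Main theorem. $\blacksquare$

## 10. Two covering graphs, and the exact set of values

*Proof of Theorem B.* **Part 1.** Every pair that is not an edge of $G_1$ is an edge of $G_2$, so $G_2\supseteq G_1^c$ and $q_M(G_2)\le q_M(G_1^c)$ by (6). With Theorem A, $q(G_1)+q(G_2)\le q_M(G_1)+q_M(G_1^c)\le n+2$. It matters here that Theorem A is about $q_M$, since $q$ itself can grow when edges are added (Section 3).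

**Part 2, bounds.** The upper bound is Theorem A. Recall that $q(G)=1$ iff $G$ has no edges, and $q(K_n)=2$. If neither $G$ nor $G^c$ is empty of edges, then $q(G)+q(G^c)\ge2+2=4$. Otherwise $\{G,G^c\}$ consists of the complete and the empty graph, and the sum is $2+1=3$. So the minimum is $3$, attained exactly by these two graphs.

**Part 2, all values occur.** For $1\le k\le n$ let $G=P_k\cup(n-k)K_1$. A matrix in $S(G)$ has a block in $S(P_k)$, which has $k$ distinct eigenvalues by Section 1; the isolated vertices can be given a diagonal entry equal to an eigenvalue already present. So $q(G)=k$. Since $G$ is a spanning subgraph of $P_n$, we have $G^c\supseteq P_n^c$, and $q(G^c)\le q_M(G^c)\le q_M(P_n^c)\le2$ by (6) and the proof of Corollary 4(i), which uses $n\ge6$. As $G^c$ has an edge, $q(G^c)=2$. Hence $q(G)+q(G^c)=k+2$ for $k=1,\dots,n$, which gives all of $3,4,\dots,n+2$. For $k=n$ this is $P_n$, with sum $n+2$, so the constant $2$ in (2) cannot be improved for any $n\ge6$. $\blacksquare$
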